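# Exactly $n$ closed ideals: operators on $C_0$ of a Mrówka space

## Every number of closed ideals occurs

**Theorem 1.** (In ZFC.) For every $n\ge 1$ there is an almost disjoint family $\mathcal A\subseteq[\mathbb N]^\omega$ such that $\mathscr B(C_0(K_{\mathcal A}))$ has exactly $n$ non-trivial closed ideals; moreover the closed ideals can be taken to form a chain. For $n=1$ this happens exactly for the countable $\mathcal A$.

Let us unpack this. Banach spaces are over $\mathbb K\in\{\mathbb R,\mathbb C\}$, and $\mathscr B(X)$ is the algebra of bounded operators on $X$. An *ideal* of $\mathscr B(X)$ is two-sided and closed (we repeat "closed" for emphasis); it is *non-trivial* if it is neither $\{0\}$ nor $\mathscr B(X)$.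

**Definition (almost disjoint family).** A family $\mathcal A$ of infinite subsets of $\mathbb N$ is *almost disjoint*, or AD, if $A\cap B$ is finite for all distinct $A,B\in\mathcal A$.

An AD family can have the cardinality $\mathfrak c$ of the continuum. Let $\Sigma=2^{<\omega}$ be the set of finite $0$–$1$ sequences, which is countable. For $x\in 2^\omega$ let $x|n$ be its initial segment of length $n$, and let
$$\beta_x=\{x|n:n\in\omega\}\subseteq\Sigma$$
be its *branch*. If $x\ne y$ then $\beta_x\cap\beta_y$ is finite, so the branches form an AD family of size $\mathfrak c$ on $\Sigma$. We shall use AD families on an arbitrary countably infinite set $D$; identify $D$ with $\mathbb N$.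

**Definition (Mrówka space).** For an AD family $\mathcal B$ on $D$, the space $K_{\mathcal B}$ has underlying set $D\cup\mathcal B$. Points of $D$ are isolated. Basic neighbourhoods of $B\in\mathcal B$ are the sets $\{B\}\cup(B\setminus F)$ with $F\subseteq D$ finite.

So each $B$ becomes a point to which the set $B$ converges. The space is scattered, locally compact and Hausdorff; $D$ is dense, and $\mathcal B$ is closed and discrete. The set $\{B\}\cup B$ is compact and open, since an open set containing the point $B$ contains all but finitely many elements of the set $B$. A compact subset of $K_{\mathcal B}$ is covered by finitely many sets $\{B\}\cup B$ and finitely many points of $D$.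

$C_0(K_{\mathcal B})$ is the space of continuous $f:K_{\mathcal B}\to\mathbb K$ such that $\{|f|\ge\varepsilon\}$ is compact for all $\varepsilon>0$, with the sup norm. Since $D$ is dense, restriction to $D$ embeds $C_0(K_{\mathcal B})$ isometrically in $\ell_\infty(D)$, and we use this identification constantly.

*Example.* If $\mathcal A=\emptyset$ we get $c_0$. If $\mathcal A=\{\mathbb N\}$ we get the convergent sequences. If $\mathcal A=\{\text{evens}\}$ we get the sequences that converge along the evens and tend to $0$ along the odds: the odds are not attached to any point at infinity, so vanishing at infinity forces the limit $0$.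

The question which $n$ occur is taken from Antonio Acuaviva, "$C(K)$-spaces with few operators relative to posets", arXiv:2511.22339 (2025). For context: by a result of Daws, $\mathscr B(c_0(\aleph_{n-1}))$ has exactly $n$ non-trivial closed ideals for each $n\ge1$. Our spaces are different: all of them sit inside $\ell_\infty$.

## The bottom of the ideal lattice

Write $\mathscr K(X)$ for the compact operators and $\mathscr S(X)$ for the operators with separable range. $\mathscr S(X)$ is a closed ideal: stability under sums and under composition on either side is clear, and if $S_k\to S$ in norm then $S(X)$ lies in the closure of $\bigcup_kS_k(X)$.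

**Theorem 2.** Let $\mathcal B$ be any AD family and $X=C_0(K_{\mathcal B})$. Then $\mathscr K(X)\subsetneq\mathscr S(X)$; $\mathscr S(X)$ is the set of operators factoring through $c_0$; and every closed ideal of $\mathscr B(X)$ is $\{0\}$, or $\mathscr K(X)$, or contains $\mathscr S(X)$. Hence the number of non-trivial closed ideals of $\mathscr B(X)$ equals the number of all closed ideals (including $\{0\}$ and the whole algebra) of $\mathscr B(X)/\mathscr S(X)$. It is $1$ iff $\mathcal B$ is countable.

Accept this for the moment. The case $n=1$ is settled, and the problem becomes: *which algebras occur as $\mathscr B(X)/\mathscr S(X)$?* We want quotients with exactly $n$ ideals, for every $n\ge2$.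

**What direct sums give.** A sensible first attempt: split $\mathbb N$ into $m$ infinite pieces, put an AD family on each, and take the union $\mathcal A$. Then $X=X_1\oplus\dots\oplus X_m$, and operators on $X$ are $m\times m$ matrices. Suppose that the $X_i$ are non-separable with $\mathscr B(X_i)=\mathbb KI+\mathscr S(X_i)$, and that for $i\neq j$ every operator $X_i\to X_j$ has separable range. Then $\mathscr B(X)/\mathscr S(X)\cong\mathbb K^m$, which has $2^m$ ideals, one for each set of coordinates. If instead all the $X_i$ are the same space, the quotient is the full matrix algebra $M_m(\mathbb K)$, which is simple and has $2$ ideals. Mixing the two patterns gives a product of $r$ matrix algebras, with $2^r$ ideals. So this route stops at $n=3$.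

The obstruction is algebraic. By Wedderburn's theorem a finite-dimensional semisimple algebra is a product of some number $r$ of simple algebras, and has $2^r$ ideals. For a finite-dimensional quotient with $3$ ideals we therefore need a nonzero radical: an operator $N\notin\mathscr S(X)$ with a power in $\mathscr S(X)$. The pieces must communicate, but only in one direction. The natural candidate is $\mathbb K[x]/(x^2)$, with ideals $(1)\supsetneq(x)\supsetneq0$.

## Prescribing the quotient $\mathscr B(X)/\mathscr S(X)$

**Theorem 3.** Let $\Lambda$ be a non-zero finite-dimensional unital $\mathbb K$-algebra having a basis $\mathfrak B$ and a finite set $\Gamma$ generating $\Lambda$ as a unital algebra, such that for each $\gamma\in\Gamma$ the map $b\mapsto b\gamma$ sends $\mathfrak B$ into $\mathfrak B\cup\{0\}$ and is injective on $\{b\in\mathfrak B:b\gamma\neq0\}$. Then there is an AD family $\mathcal B$ of cardinality $\mathfrak c$ such that, with $X=C_0(K_{\mathcal B})$, $\mathscr B(X)=\Phi(\Lambda)\oplus\mathscr S(X)$ for a unital injective homomorphism $\Phi:\Lambda\to\mathscr B(X)$. So $\mathscr B(X)/\mathscr S(X)\cong\Lambda$,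 and the number of non-trivial closed ideals of $\mathscr B(X)$ is the number of ideals of $\Lambda$.

**Proof of Theorem 1 from Theorems 2 and 3.** For $n=1$ take $\mathcal A$ countable; Theorem 2 says that exactly the countable families work, and then the closed ideals are $\{0\}\subsetneq\mathscr K(X)\subsetneq\mathscr S(X)=\mathscr B(X)$. For $n\ge2$ put $m=n-1$ and
$$\Lambda=\mathbb K[x]/(x^m),\qquad\mathfrak B=\{1,x,\dots,x^{m-1}\},\qquad\Gamma=\{x\}.$$
Multiplication by $x$ sends $x^i$ to $x^{i+1}$ for $i<m-1$ and $x^{m-1}$ to $0$, so the hypothesis holds (for $m=1$, $\Lambda=\mathbb K$ and $x=0$). Ideals of $\Lambda$ correspond to ideals of the principal ideal domain $\mathbb K[x]$ containing $x^m$, hence to monic divisors of $x^m$: they are $(x^j)$, $0\le j\le m$, a chain of $m+1=n$ ideals. By Theorem 2 all other closed ideals, $\{0\}$ and $\mathscr K(X)$, lie below $\mathscr S(X)$, so all closed ideals form a chain. $\square$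

It remains to prove Theorems 2 and 3.

## Functions and functionals on a Mrówka space

Fix an AD family $\mathcal B$ on $D$ and $X=C_0(K_{\mathcal B})$. Let $e_k$ be the indicator of $\{k\}$ for $k\in D$, and $1_B$ the indicator of the compact open set $\{B\}\cup B$. For $\mathcal B_0\subseteq\mathcal B$ put
$$Z(\mathcal B_0)=\{f\in X:f|_{\mathcal B\setminus\mathcal B_0}=0\},\qquad c_0(D)=Z(\emptyset).$$

**Lemma 4.**

(a) $f|_{\mathcal B}\in c_0(\mathcal B)$ for $f\in X$. $Z(\mathcal B_0)$ is the closed span of $\{e_k\}_{k\in D}\cup\{1_B\}_{B\in\mathcal B_0}$. For distinct $B_1,\dots,B_p$, $\operatorname{dist}\big(\sum a_i1_{B_i},c_0(D)\big)=\max|a_i|$.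

(b) If $\mathcal B_0$ is countable then $Z(\mathcal B_0)\cong c_0$. Every separable subset of $X$ lies in $Z(\mathcal B_0)$ for some countable $\mathcal B_0$.

(c) If $\varphi\in X^*$, then $\sum_k|\varphi(e_k)|\le\|\varphi\|$, and with $c_B:=\varphi(1_B)-\sum_{k\in B}\varphi(e_k)$ we have $\sum_B|c_B|\le2\|\varphi\|$; so $c_B=0$ for all but countably many $B$.

Part (c) is what makes the whole proof possible: *a functional on $X$ is determined by its values on the countably many $e_k$, up to corrections at countably many $B$.*

**Proof of (a): approximation by the obvious functions.** The set $\{|f|\ge\varepsilon\}$ is compact and $\mathcal B$ is closed and discrete, so $\{B:|f(B)|\ge\varepsilon\}$ is finite. Let $f\in Z(\mathcal B_0)$ and let $g=\sum f(B)1_B$ over the finitely many $B$ with $|f(B)|\ge\varepsilon$; these all lie in $\mathcal B_0$. Then $|f-g|<\varepsilon$ on $\mathcal B$, so $\{|f-g|\ge\varepsilon\}$ is a compact subset of the discrete set $D$, hence finite. Subtracting a finite combination of $e_k$'s leaves norm at most $\varepsilon$. Conversely the closed span of the stated functions lies in the closed subspace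 $Z(\mathcal B_0)$. For the distance, "$\ge$" follows by evaluating at the points $B_i$, where members of $c_0(D)$ vanish. For "$\le$", remove finite sets from the $B_i$ to make them pairwise disjoint; this changes $\sum a_i1_{B_i}$ by an element of $c_0(D)$ and leaves a function of norm $\max|a_i|$.

**Proof of (b): separable pieces are copies of $c_0$.** By (a), $Z(\mathcal B_0)$ is separable. Restriction to $\mathcal B_0$ maps it to $c_0(\mathcal B_0)$ with kernel $c_0(D)$. By the distance formula the induced map on the quotient is isometric on a dense subspace, and its range contains all finitely supported vectors, so $Z(\mathcal B_0)/c_0(D)\cong c_0(\mathcal B_0)$ isometrically. By Sobczyk's theorem (1941: copies of $c_0$ are complemented in separable spaces), $Z(\mathcal B_0)\cong c_0(D)\oplus c_0(\mathcal B_0)\cong c_0$. For the second part, given a separable set, let $\mathcal B_0$ be the union of the sets $\{B:f(B)\ne0\}$, countable by (a), over $f$ in a countable dense subset, and note that $Z(\mathcal B_0)$ is closed.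

**Proof of (c): splitting a functional.** For finite $F\subseteq D$ and unimodular $\theta_k$ we have $\|\sum_{k\in F}\theta_ke_k\|\le1$, which gives the first inequality. Put $\psi(f)=\varphi(f)-\sum_k\varphi(e_k)f(k)$. Then $\|\psi\|\le2\|\varphi\|$, and $\psi$ vanishes on each $e_k$, hence on $c_0(D)$. So $|\sum a_i\psi(1_{B_i})|\le2\|\varphi\|\operatorname{dist}(\sum a_i1_{B_i},c_0(D))=2\|\varphi\|\max|a_i|$. Choosing unimodular $a_i$ suitably, $\sum_i|\psi(1_{B_i})|\le2\|\varphi\|$ for every finite set of distinct $B_i$. Finally $\psi(1_B)=c_B$. $\square$

**Lemma 5.** Every bounded sequence in $X^*$ has a weak\*-convergent subsequence.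

For separable $X$ this is the usual diagonal argument. For uncountable $\mathcal B$ there are too many $1_B$ to diagonalize over, so we choose greedily the $B$'s along which convergence is worst.

**Proof.** Let $\|\varphi_n\|\le C$, $r^n_k=\varphi_n(e_k)$, and $c^n_B$ as in Lemma 4(c), so that $\varphi_n(1_B)=c^n_B+\sum_{k\in B}r^n_k$.

**Step 1: the parts indexed by countable sets.** All the $c^n$ are supported in one countable subset of $\mathcal B$. Passing to a subsequence, $c^n_B$ converges for every $B$ and $r^n_k\to\nu_k$ for every $k$; since $\sum_k|r^n_k|\le C$, also $\sum_k|\nu_k|\le C$. Put $\nu^n=r^n-\nu$. Then $\|\nu^n\|_1\le2C$ and $\nu^n_k\to0$ for each $k$. Write $\nu^n(F)=\sum_{k\in F}\nu^n_k$ for $F\subseteq D$. It suffices to find a subsequence along which $\nu^n(B)$ converges for every $B\in\mathcal B$: then $\varphi_n(e_k)$ and $\varphi_n(1_B)$ converge, these functions span a dense subspace by Lemma 4(a), and $(\varphi_n)$ is bounded.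

**Step 2: greedy choice.** If $\mathcal B$ is countable, diagonalize. Otherwise put $I_0=\mathbb N$. Given $I_{k-1}$ and $B_1,\dots,B_{k-1}$, let
$$s_k=\sup\Big\{\limsup_{n\in I_{k-1}}|\nu^n(B)|:B\in\mathcal B\setminus\{B_1,\dots,B_{k-1}\}\Big\}\le2C.$$
Choose $B_k$ in this set whose $\limsup$ is at least $s_k/2$, and an infinite $I_k\subseteq I_{k-1}$ along which $\nu^n(B_k)$ converges to a limit of modulus at least $s_k/2$.

**Step 3: $s_k\to0$.** Fix $p$ and a finite $F$ such that $B_1\setminus F,\dots,B_p\setminus F$ are disjoint. Then $\sum_{k\le p}|\nu^n(B_k\setminus F)|\le\|\nu^n\|_1\le2C$, and $\nu^n(B_k\cap F)\to0$. Letting $n\to\infty$ in $I_p$ gives $\sum_{k\le p}s_k/2\le2C$. As $p$ is arbitrary, $s_k\to0$.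

**Step 4: the diagonal subsequence.** Take $n_1<n_2<\cdots$ with $n_k\in I_k$. Along $(n_k)$ each $\nu^n(B_k)$ converges. If $B\notin\{B_1,B_2,\dots\}$, then $\limsup|\nu^n(B)|\le s_k$ along $(n_k)$ for every $k$, so $\nu^n(B)\to0$. $\square$

## Non-compact operators carry $c_0$, and the proof of Theorem 2

**Lemma 6.** If $T\in\mathscr B(X)$ is not compact, there are bounded operators $P:X\to c_0$ and $J:c_0\to X$ with $PTJ=I_{c_0}$.

**Proof. Step 1: find blocks that $T$ does not shrink.** Choose a bounded $(f_n)$ such that $(Tf_n)$ has no convergent subsequence. By Lemma 4(b) all $f_n$ lie in some $Z\cong c_0$; with an isomorphism $j:c_0\to Z$, the operator $S=Tj:c_0\to X$ is not compact. Let $\Pi_n$ be the basis projections of $c_0$. Since $I-\Pi_{n+1}=(I-\Pi_n)(I-\Pi_{n+1})$, the norms $\|S-S\Pi_n\|$ are non-increasing. They do not tend to $0$, otherwise $S$ would be a norm limit of finite-rank operators. So there is $\varepsilon>0$ with $\|S(I-\Pi_n)\|>\varepsilon$ for all $n$. For each $n$ there is a finitely supported vector in the unit ball of $(I-\Pi_n)c_0$ whose image has norm at least $\varepsilon$. Choosing successively,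 we get finitely, successively supported $b_k$ with $\|b_k\|\le1$ and $\|Sb_k\|\ge\varepsilon$.

**Step 2: find weak\*-null functionals that see the blocks.** Take norm-one $y_k^*\in X^*$ with $y_k^*(Sb_k)=\|Sb_k\|$. By Lemma 5 we may pass to a subsequence with $y_k^*\to y^*$ weak\*. The $b_k$ are bounded with successive supports, so $b_k\to0$ weakly and $y^*(Sb_k)\to0$. Hence $q_k=y_k^*-y^*$ is bounded and weak\*-null. For $a_{kl}=q_k(Sb_l)$ we have $|a_{kk}|\ge\varepsilon/2$ for large $k$; $a_{kl}\to0$ as $k\to\infty$ for fixed $l$; and $a_{kl}\to0$ as $l\to\infty$ for fixed $k$.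

**Step 3: make the matrix nearly diagonal.** Choose inductively large $k_1<k_2<\cdots$ with $|a_{k_jk_j}|\ge\varepsilon/2$, $\sum_{i<j}|a_{k_jk_i}|\le\varepsilon/8$, and $|a_{k_ik_j}|\le\varepsilon2^{-j-3}$ for $i<j$. Let $P_0f=(q_{k_j}(f))_j$, which is in $c_0$ because $(q_k)$ is weak\*-null, and let $J_0:c_0\to c_0$, $J_0e_i=b_{k_i}$, which has norm at most $1$. Then $P_0SJ_0=\Delta+O$ on $c_0$, where $\Delta$ is diagonal with bounded entries of modulus at least $\varepsilon/2$, and $O$ has zero diagonal. The $i$-th row sum of $O$ is at most $\varepsilon/8+\sum_{j>i}\varepsilon2^{-j-3}\le\varepsilon/4$. Thus $\|\Delta^{-1}O\|\le\frac2\varepsilon\cdot\frac\varepsilon4=\frac12$, and $P_0SJ_0=\Delta(I+\Delta^{-1}O)$ is invertible. Put $P=(P_0SJ_0)^{-1}P_0$ and $J=jJ_0$. Then $PTJ=(P_0SJ_0)^{-1}P_0SJ_0=I_{c_0}$. $\square$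

**Proof of Theorem 2. Step 1: $\mathscr S(X)$ consists of the operators factoring through $c_0$.** Operators factoring through $c_0$ have separable range. Conversely, if $S\in\mathscr S(X)$, then $S(X)\subseteq Z$ for some $Z\cong c_0$ by Lemma 4(b), so $S$ factors through $c_0$.

**Step 2: $\mathscr K(X)\subsetneq\mathscr S(X)$.** Compact operators have separable range. Lemma 6 with $T=I$ gives $PJ=I_{c_0}$, so $JP$ is a projection with range isomorphic to $c_0$. It is not compact, and it lies in $\mathscr S(X)$.

**Step 3: every non-zero closed ideal contains $\mathscr K(X)$.** A non-zero ideal contains all finite-rank operators. A compact operator $K$ takes values in some $Z\cong c_0$; composing it with the basis projections of $c_0$, which converge to the identity uniformly on compact sets, approximates $K$ in norm by finite-rank operators.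

**Step 4: a closed ideal $\mathscr J$ containing a non-compact $T$ contains $\mathscr S(X)$.** Take $P,J$ from Lemma 6. Let $S\in\mathscr S(X)$ and write $S=\beta\alpha$ with $\alpha:X\to c_0$, $\beta:c_0\to X$. Then $S=\beta(PTJ)\alpha=(\beta P)T(J\alpha)\in\mathscr J$.

**Step 5: counting.** The closed ideals are $\{0\}$, $\mathscr K(X)$, and those containing $\mathscr S(X)$; the latter correspond bijectively to the closed ideals of $\mathscr B(X)/\mathscr S(X)$. If there are $N$ of these, the non-trivial closed ideals of $\mathscr B(X)$ are $\mathscr K(X)$ and the $N-1$ ideals that contain $\mathscr S(X)$ and differ from $\mathscr B(X)$: $N$ in total. Finally $N=1$ iff the quotient is zero, iff $I\in\mathscr S(X)$, iff $X$ is separable. If $\mathcal B$ is countable, $X=Z(\mathcal B)$ is separable; if $\mathcal B$ is uncountable, the functions $1_B$ are at mutual distance at least $1$ and $X$ is not separable. $\square$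

## Why families of single branches are never rigid

To get a small quotient we need an uncountable AD family whose space admits few operators modulo $\mathscr S(X)$. The first candidate is a family of branches $\{\beta_x:x\in W\}$, with $W\subseteq2^\omega$ uncountable and chosen cleverly. *No choice of $W$ works.* For $s\in\Sigma$ let $C_s$ be the cone of all $u\in\Sigma$ extending $s$, and let $Q_sf=1_{C_s}f$. If $x$ extends $s$, then $1_{C_s}1_{\beta_x}$ is $1_{\beta_x}$ minus finitely many $e_u$; otherwise $\beta_x\cap C_s=\emptyset$ and the product is $0$. So $Q_s$ is a projection on $X$. If uncountably many $x\in W$ extend $s$, then $Q_s\notin\mathscr S(X)$, because the functions $Q_s1_{\beta_x}$ are at mutual distance $1$. Now discard from $W$ the countably many points having a neighbourhood that contains only countably many points of $W$. Uncountably many points remain; pick $m$ of them and separate them by disjoint cones. Each cone contains uncountably many branches from $W$. This gives $m$ mutually orthogonal non-zero idempotents in $\mathscr B(X)/\mathscr S(X)$, for every $m$: the quotient is infinite-dimensional.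

The failure is precise. An operator such as $Q_s$ acts near the end of $\beta_x$ like a scalar $\lambda(x)$, and nothing ties $\lambda(x)$ to $\lambda(y)$.

The remedy, following Koszmider–Laustsen (Adv. Math. 2021), is to use unions of two branches,
$$A_{x,y}=\beta_x\cup\beta_y\qquad(x\ne y).$$
If $x$ extends $s$ and $y$ does not, then $1_{C_s}1_{A_{x,y}}$ tends to $1$ along $\beta_x$ and to $0$ along $\beta_y$, so it is not continuous at the point $A_{x,y}$, and $Q_s$ is no longer an operator on $X$. A pair forces $\lambda(x)=\lambda(y)$. We must choose the pairs so that *every* potential operator is tested by many pairs. Two difficulties are visible at once.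

1. The operators to be tested live on a space that is not yet built. Lemma 4(c) resolves this: off countably many members of the family, an operator is determined by the countable matrix of the values $(Te_u)(s)$, and there are only $\mathfrak c$ such matrices. A recursion of length $\mathfrak c$ can list all of them in advance.
2. At a late stage of the recursion fewer than $\mathfrak c$, but perhaps uncountably many, branches have been used, and we still need an unused pair that tests the given matrix. Lemma 8 below resolves this in ZFC: the testing tuples form a Borel set, and such a set is either negligible up to a countable set of branches or contains $\mathfrak c$ pairwise disjoint tuples.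

## Copies of the tree glued along set systems

Rigidity alone gives the quotient $\mathbb K$. To get other algebras we take several copies of the tree, indexed by a finite set $I$, so $D=\Sigma\times I$, and glue the copies along different patterns.

**Setting.** Fix a finite set $I$ and give $\mathbb K^I$ the sup norm. For $t=1,\dots,r$ let $\mathcal P_t$ be a non-empty family of pairwise disjoint non-empty subsets of $I$, and let $V_t=\operatorname{span}\{1_S:S\in\mathcal P_t\}\subseteq\mathbb K^I$. Assume $V_1+\dots+V_r=\mathbb K^I$. Let
$$\mathrm{Alg}=\{M\in\operatorname{End}(\mathbb K^I):MV_t\subseteq V_t\text{ for all }t\}.$$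

**Theorem 7.** There is an AD family $\mathcal B$ of cardinality $\mathfrak c$ and a unital injective homomorphism $\Phi:\mathrm{Alg}\to\mathscr B(X)$, $X=C_0(K_{\mathcal B})$, with $\mathscr B(X)=\Phi(\mathrm{Alg})\oplus\mathscr S(X)$.

The members of $\mathcal B$ will be sets $A\times S$, where $A$ is a union of two branches of *type* $t$ and $S\in\mathcal P_t$. A function $f\in X$, viewed as $f:\Sigma\to\mathbb K^I$, will then have along each $A$ of type $t$ a limit in $V_t$. A matrix $M$ acts pointwise by $(\Phi(M)f)(s)=M(f(s))$, and this respects the limit conditions exactly when $MV_t\subseteq V_t$ for all $t$. Rigidity says there is nothing else modulo $\mathscr S(X)$.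

*Example ($\mathrm{Alg}=\mathbb K$).* Take $I=\{1\}$ and $\mathcal P_1=\{\{1\}\}$. Then $\mathscr B(X)=\mathbb KI\oplus\mathscr S(X)$, and by Theorem 2 there are $2$ non-trivial closed ideals. It helps to keep this scalar case in mind while reading the proof.

*Example (upper triangular matrices).* Take $I=\{1,2\}$, $\mathcal P_1=\{\{1\}\}$, $\mathcal P_2=\{\{1\},\{2\}\}$. Then $V_1=\mathbb K1_{\{1\}}$, $V_2=\mathbb K^2$, and $\mathrm{Alg}$ is the algebra of upper triangular $2\times2$ matrices. Its ideals are $0$, $\langle E_{12}\rangle$, $\langle E_{11},E_{12}\rangle$, $\langle E_{12},E_{22}\rangle$ and everything: if an ideal contains a matrix with $(1,1)$ entry $a\ne0$, it contains $a^{-1}E_{11}(\cdot)E_{11}=E_{11}$ and $E_{11}E_{12}=E_{12}$; symmetrically a non-zero $(2,2)$ entry gives $E_{22}$ and $E_{12}$. So there are $5$ ideals, not a power of $2$. The type $t=1$ is what makes the communication one-way.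

## A Borel dichotomy

**Lemma 8.** Let $k\ge1$ and let $D\subseteq(2^\omega)^k$ be Borel, consisting of tuples with distinct entries. Either there is a countable $E\subseteq2^\omega$ meeting (the range of) every tuple in $D$, or $D$ contains $\mathfrak c$ tuples with pairwise disjoint ranges. In the latter case call $D$ *large*.

**Proof. Step 1: remove what a countable set can handle.** If $D=\emptyset$, take $E=\emptyset$. Otherwise $D=f[\omega^\omega]$ for some continuous $f$ (a textbook fact for non-empty Borel sets in a Polish space). Call an open $O\subseteq\omega^\omega$ *small* if some countable set meets every tuple in $f[O]$. There are countably many basic open sets, so the union of all small basic open sets is small. Let $F$ be its complement. If $F=\emptyset$, the first alternative holds. Assume $F\ne\emptyset$.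

**Step 2: what remains is nowhere small.** Let $O$ be open with $O\cap F\ne\emptyset$. We claim that no countable set meets all tuples in $f[O\cap F]$. Otherwise, as $O\setminus F$ lies in a small set, $O=(O\cap F)\cup(O\setminus F)$ would be small; then all basic open subsets of $O$ are small and $O\cap F=\emptyset$, a contradiction.

**Step 3: split repeatedly.** Let $O$ be open and $\alpha\in O\cap F$. The finite set $\operatorname{ran}f(\alpha)$ does not meet all tuples in $f[O\cap F]$, so there is $\alpha'\in O\cap F$ with $f(\alpha)$, $f(\alpha')$ of disjoint ranges. By continuity there are basic clopen sets $O_0\ni\alpha$, $O_1\ni\alpha'$ inside $O$, given by arbitrarily long initial segments, such that every tuple in $f[O_0]$ is disjoint from every tuple in $f[O_1]$. Both meet $F$. Iterating gives a Cantor scheme $(O_\sigma)_{\sigma\in2^{<\omega}}$ of basic sets given by longer and longer initial segments. For $\xi\in2^\omega$ pick $\alpha_\xi\in\bigcap_nO_{\xi|n}$. If $\xi\ne\xi'$, the two sequences split at some node, so $f(\alpha_\xi)$ and $f(\alpha_{\xi'})$ have disjoint ranges. $\square$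

## Bad tuples and the transfinite construction

"Limit along $H\subseteq\Sigma$" means the limit as $s\in H$ leaves finite sets. Let $\mathcal R$ be the set of all matrices $R=(R_{s,u})_{s,u\in\Sigma}$ with $R_{s,u}\in\operatorname{End}(\mathbb K^I)$ and $\sup_s\sum_u\|R_{s,u}\|<\infty$. Then $|\mathcal R|=\mathfrak c$. For $R\in\mathcal R$ and $x\in2^\omega$ put
$$G_x(s)=G^R_x(s)=\sum_{u\in\beta_x}R_{s,u}.$$
If $R$ comes from an operator $T$, then $G_xv$ is what $T$ "would do" to $1_{\beta_x}\otimes v$. That function is not in $X$; only sums over two branches will be, so the conditions we can impose concern $G_x+G_y$.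

**Definition (bad tuples).** For $1\le t\le r$:

* $D^1_{R,t}$ is the set of $(x,y)$, $x\ne y$, such that it is *false* that for every $v\in V_t$ the limit of $(G_x+G_y)v$ along $\beta_x\cup\beta_y$ exists and lies in $V_t$;
* $D^2_{R,t}$ is the set of $(x,y,z,w)$ with distinct entries such that it is *false* that for every $v\in V_t$ the limit of $(G_x+G_y)v$ along $\beta_z\cup\beta_w$ exists.

**Step 1: these sets are Borel, so Lemma 8 applies.** For fixed $s$ the map $x\mapsto G_x(s)$ is continuous: it is the limit of the locally constant maps $x\mapsto\sum_{k\le n}R_{s,x|k}$, with error at most $\sum_{|u|>n}\|R_{s,u}\|$, uniformly in $x$. Since $z\mapsto z|n$ is locally constant, $(x,y,z)\mapsto(G_x+G_y)(z|n)v$ is continuous. The limit along $\beta_z\cup\beta_w$ exists iff the sequence $a_{2n}=(G_x+G_y)(z|n)v$, $a_{2n+1}=(G_x+G_y)(w|n)v$ is Cauchy, a Borel condition on $(x,y,z,w)$. For $D^1$ put $z=x$, $w=y$; that the limit lies in $V_t$ means in addition $\operatorname{dist}(a_k,V_t)\to0$, again Borel. By linearity it suffices to test $v$ in a basis of $V_t$. Distinctness of entries is an open condition.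

**Step 2: list the tasks.** Let $\Theta$ be the set of $(R,j,t,\eta)$ with $R\in\mathcal R$, $j\in\{1,2\}$, $t\le r$, $\eta<\mathfrak c$ and $D^j_{R,t}$ large. The index $\eta$ makes each large set occur $\mathfrak c$ times. Consider $R^0$ with $R^0_{s,s}=(-1)^{|s|}\mathrm{Id}$ and $R^0_{s,u}=0$ for $s\ne u$. For $s\in\beta_x\setminus\beta_y$ we have $(G_x+G_y)(s)v=(-1)^{|s|}v$, and $V_t\ne0$, so every $(x,y)$ with $x\ne y$ is in $D^1_{R^0,t}$; this set is large for each $t$. Hence $|\Theta|=\mathfrak c$. Enumerate $\Theta=\{(R_\xi,j_\xi,t_\xi,\eta_\xi):\xi<\mathfrak c\}$.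

**Step 3: realize a bad tuple at each stage.** At stage $\xi$ fewer than $\mathfrak c$ points of $2^\omega$ have been used (at most $4$ per stage). The set $D^{j_\xi}_{R_\xi,t_\xi}$ contains $\mathfrak c$ pairwise disjoint tuples, and each used point belongs to at most one of them. So we can choose a tuple in it with no used point. If $j_\xi=1$ and the tuple is $(x,y)$, put $A_{x,y}$ into $\mathcal A_{t_\xi}$. If $j_\xi=2$ and the tuple is $(x,y,z,w)$, put $A_{x,y}$ into $\mathcal A_{t_\xi}$ and $A_{z,w}$ into $\mathcal A_1$. Declare these points used.

The strategy is a trap: we deliberately put into the family the tuples on which $R_\xi$ misbehaves, so that $R_\xi$ cannot come from an operator on the resulting space.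

**Step 4: what we have built.** Let $\mathcal A=\bigcup_t\mathcal A_t$ and let $W$ be the set of all used points. Each point of $W$ belongs to exactly one pair $\{x,y\}$ with $A_{x,y}\in\mathcal A$. The $\mathcal A_t$ are disjoint, each has cardinality $\mathfrak c$ (because of $R^0$), and $\mathcal A$ is AD because distinct members come from disjoint pairs. Put
$$\mathcal B=\{A\times S:A\in\mathcal A_t,\ S\in\mathcal P_t,\ 1\le t\le r\}.$$
This is AD on $\Sigma\times I$: if $A\ne A'$, then $A\cap A'$ is finite and $I$ is finite; if $A=A'$, then $S,S'$ are distinct members of the same $\mathcal P_t$, hence disjoint. Also $|\mathcal B|=\mathfrak c$.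

Let $X=C_0(K_{\mathcal B})\subseteq\ell_\infty(\Sigma\times I)$ and view $f\in X$ as $f:\Sigma\to\mathbb K^I$. Write $e_u\otimes v$ for the function equal to $v$ at $u$ and $0$ elsewhere, and $1_A\otimes v$ for the function equal to $v$ on $A$ and $0$ elsewhere. Then $e_u\otimes v\in X$ for all $v\in\mathbb K^I$. If $A\in\mathcal A_t$ and $v\in V_t$, then $1_A\otimes v\in X$, because $1_A\otimes1_S=1_{A\times S}$. By Lemma 4(a) these functions span a dense subspace of $X$.

**Lemma 9.** For $f\in X$ and $A\in\mathcal A_t$:
$$\lim_{s\in A}f(s)=\sum_{S\in\mathcal P_t}f(A\times S)1_S\in V_t.$$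

**Proof.** For $i\in S\in\mathcal P_t$ this is continuity of $f$ at the point $A\times S$. Let $i\notin\bigcup\mathcal P_t$ and $\varepsilon>0$. The compact set $\{|f|\ge\varepsilon\}$ meets $\Sigma\times I$ in a subset of a finite set together with finitely many members $A''\times S''$ of $\mathcal B$. Each of these meets $A\times\{i\}$ in a finite set: if $A''\ne A$ because $\mathcal A$ is AD, and if $A''=A$ because $i\notin S''$. So $f(s,i)\to0$ along $A$. $\square$

## The homomorphism $\Phi$

**Step 1: $\Phi(M)$ acts on $X$.** For $M\in\mathrm{Alg}$ put $(\Phi(M)f)(s)=M(f(s))$, a bounded operator on $\ell_\infty(\Sigma\times I)$. It sends $e_u\otimes v$ to $e_u\otimes Mv$, and $1_A\otimes v$ to $1_A\otimes Mv$; for $A\in\mathcal A_t$ and $v\in V_t$ we have $Mv\in V_t$, so the image is in $X$. Since these functions span a dense subspace and $X$ is closed, $\Phi(M)X\subseteq X$. Clearly $\Phi$ is a unital homomorphism. (Conversely, if a matrix $M$ acts on $X$ in this way, then Lemma 9 applied to $1_A\otimes Mv$ gives $Mv\in V_t$ for $v\in V_t$, so no larger algebra of matrices acts.)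

**Step 2: $\Phi(M)\notin\mathscr S(X)$ for $M\ne0$.** As $\sum_tV_t=\mathbb K^I$, choose $t$ and $v\in V_t$ with $Mv\ne0$. The functions $\Phi(M)(1_A\otimes v)=1_A\otimes Mv$, for the uncountably many $A\in\mathcal A_t$, are at mutual distance at least $\|Mv\|$: look at a point of $A\setminus A'$. So the range is not separable. In particular $\Phi$ is injective and $\Phi(\mathrm{Alg})\cap\mathscr S(X)=0$.

## Recovering the matrix $M$ from an operator $T$

To finish Theorem 7, let $T\in\mathscr B(X)$. We find $M\in\mathrm{Alg}$ with $T-\Phi(M)\in\mathscr S(X)$.

**Step 1: replace $T$ by a countable matrix.** Define $R_{s,u}\in\operatorname{End}(\mathbb K^I)$ by $(R_{s,u})_{ij}=(Te_{(u,j)})(s,i)$. By Lemma 4(c) applied to the functionals $f\mapsto(Tf)(s,i)$, of norm at most $\|T\|$, we get $\sum_{u,j}|(R_{s,u})_{ij}|\le\|T\|$. Since $\|R_{s,u}\|\le\sum_{i,j}|(R_{s,u})_{ij}|$, it follows that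
$$\sum_u\|R_{s,u}\|\le C:=|I|\,\|T\|\qquad(s\in\Sigma),$$
so $R\in\mathcal R$. Lemma 4(c) also says that each of these countably many functionals has $c_B=0$ off a countable set of $B=A\times S$. So there is a countable $\mathcal A^T\subseteq\mathcal A$ such that for $A=A_{x,y}\in\mathcal A_t\setminus\mathcal A^T$ and $S\in\mathcal P_t$ we have $T(1_{A\times S})(s,i)=\sum_{(u,j)\in A\times S}(Te_{(u,j)})(s,i)$ for all $s,i$. By linearity, for $v\in V_t$ and $s\in\Sigma$,
$$T(1_A\otimes v)(s)=\sum_{u\in A}R_{s,u}v=(G_x(s)+G_y(s))v-\sum_{u\in\beta_x\cap\beta_y}R_{s,u}v.\tag{1}$$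
The last sum is finite, and the columns $R_{\cdot,u}v=T(e_u\otimes v)$ belong to $X$. Hence
$$(G_x+G_y)v\in X\qquad\text{for }A_{x,y}\in\mathcal A_t\setminus\mathcal A^T,\ v\in V_t.\tag{2}$$

**Step 2: no bad set of this $R$ is large.** Suppose $D^j_{R,t}$ is large. Then $(R,j,t,\eta)\in\Theta$ for all $\eta<\mathfrak c$, so the construction realized $\mathfrak c$ pairwise disjoint tuples of $D^j_{R,t}$. For one of them $A_{x,y}\in\mathcal A_t\setminus\mathcal A^T$, since $\mathcal A^T$ is countable. By (2) and Lemma 9, for every $v\in V_t$ the function $(G_x+G_y)v$ has a limit along each member of $\mathcal A$, and along $A_{x,y}\in\mathcal A_t$ this limit lies in $V_t$. If $j=1$, then $(x,y)$ is not bad; if $j=2$, then $A_{z,w}\in\mathcal A_1\subseteq\mathcal A$ and $(x,y,z,w)$ is not bad. Either way a contradiction.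

**Step 3: discard countably many branches.** By Step 2 and Lemma 8 there is a countable $E\subseteq2^\omega$ meeting all tuples in all $D^j_{R,t}$ ($j\le2$, $t\le r$). Enlarge $E$, keeping it countable, by

* (α) all $x,y$ with $A_{x,y}\in\mathcal A^T$;
* (β) all $z,w$ such that $A_{z,w}\in\mathcal A$ and $(Te_{(u,j)})(A_{z,w}\times S)\ne0$ for some $u,j,S$; these are countably many, since by Lemma 4(a) each of the countably many functions $Te_{(u,j)}$ is non-zero at only countably many points of $\mathcal B$.

Let $W'=W\setminus E$, an uncountable set. A tuple with entries in $W'$ is never bad. Each $z\in W'$ lies in a pair with $A_{z,w}\in\mathcal A$, and by (β) the functions $T(e_u\otimes v)$ vanish at all points $A_{z,w}\times S$. So Lemma 9 gives, for $z\in W'$, $u\in\Sigma$, $v\in\mathbb K^I$: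
$$R_{s,u}v\to0\quad\text{along }s\in\beta_z.\tag{3}$$

**Step 4: isolate a single branch.** So far we control only sums $G_x+G_y$. Let $x,z,w\in W'$ be distinct and $v\in V_t$. Choose distinct $y,y'\in W'\setminus\{x,z,w\}$. The tuples $(x,y,z,w)$, $(x,y',z,w)$, $(y,y',z,w)$ are not in $D^2_{R,t}$, and
$$G_xv=\tfrac12\big[(G_x+G_y)v+(G_x+G_{y'})v-(G_y+G_{y'})v\big].$$
So $G_xv$ has a limit along $\beta_z\cup\beta_w$. As $\sum_tV_t=\mathbb K^I$, this holds for all $v\in\mathbb K^I$. In particular the limits along $\beta_z$ and $\beta_w$ agree. Hence there is a linear $L_x$ on $\mathbb K^I$, independent of $z$, with $G_xv\to L_xv$ along $\beta_z$ for all $z\in W'\setminus\{x\}$.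

**Step 5: the off-diagonal limits vanish for all but countably many $x$.** Let $x_1,\dots,x_p\in W'$ be distinct. Choose $z\in W'\setminus\{x_1,\dots,x_p\}$, and $n_0$ such that the sets $\beta_{x_i}\cap\{|u|\ge n_0\}$ are disjoint. For every $s$ and $v$,
$$\sum_{i=1}^p\Big\|\sum_{u\in\beta_{x_i},\,|u|\ge n_0}R_{s,u}v\Big\|\le\sum_u\|R_{s,u}\|\,\|v\|\le C\|v\|.$$
Let $s\to\infty$ along $\beta_z$. The inner sum differs from $G_{x_i}(s)v$ by finitely many columns, which tend to $0$ by (3). So $\sum_{i\le p}\|L_{x_i}v\|\le C\|v\|$, with $C$ independent of $p$. Thus for each $v$ in a basis only countably many $x\in W'$ have $L_xv\ne0$, that is, $L_x=0$ for all but countably many $x$. Add the exceptional $x$ to $E$ and shrink $W'$ accordingly; all earlier properties persist, and $W'$ is still uncountable. Now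
$$G_xv\to0\ \text{ along }\beta_z\quad\text{for all distinct }x,z\in W',\ v\in\mathbb K^I.\tag{4}$$

**Step 6: the diagonal limit exists and does not depend on the branch.** This is where the two-branch sets pay off. Let $x,y\in W'$ be distinct and $v\in V_t$. As $(x,y)\notin D^1_{R,t}$, the function $(G_x+G_y)v$ has a limit $\ell\in V_t$ along $\beta_x\cup\beta_y$. By (4), $G_yv\to0$ along $\beta_x$ and $G_xv\to0$ along $\beta_y$. So $G_xv\to\ell$ along $\beta_x$ and $G_yv\to\ell$ along $\beta_y$. Therefore
$$Mv:=\lim_{s\in\beta_x}G_x(s)v$$
exists and is independent of $x\in W'$, first for $v\in V_t$ and then, since $\sum_tV_t=\mathbb K^I$, for all $v\in\mathbb K^I$. $M$ is linear, and $MV_t\subseteq V_t$ because $\ell\in V_t$. Thus $M\in\mathrm{Alg}$.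

**Step 7: $T-\Phi(M)$ sends most generators into one separable space.** Let $A=A_{x,y}\in\mathcal A_t$ with $x,y\in W'$, let $v\in V_t$, and put $h=(T-\Phi(M))(1_A\otimes v)\in X$. By (α), formula (1) holds, so
$$h=(G_x+G_y)v-\sum_{u\in\beta_x\cap\beta_y}R_{\cdot,u}v-1_A\otimes Mv.$$
Let $A'=A_{z,w}\in\mathcal A$ with $z,w\in W'$. If $A'\ne A$, then $x,y,z,w$ are distinct; along $\beta_z$ and along $\beta_w$ the first term tends to $0$ by (4), the second by (3), and the third because $A\cap A'$ is finite. If $A'=A$, then along $\beta_x$ we have $G_xv\to Mv$, $G_yv\to0$, the columns tend to $0$, and $1_A\otimes Mv$ equals $Mv$; so $h\to0$ along $\beta_x$, and likewise along $\beta_y$. In both cases $h\to0$ along $A'$. By Lemma 9, and since the $1_S$ are linearly independent, $h(A'\times S)=0$ for all such $A'$ and $S$. Hence $h\in Z(\mathcal B_0)$ with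
$$\mathcal B_0=\{A_{z,w}\times S\in\mathcal B:\{z,w\}\cap E\ne\emptyset\}.$$
This set is countable, because each point of $E$ lies in at most one pair, and it does not depend on $A$ or $v$.

**Step 8: conclusion.** $X$ is the closed span of the separable space $c_0(\Sigma\times I)$, the countably many functions $1_A\otimes1_S$ with $A=A_{x,y}$, $\{x,y\}\cap E\ne\emptyset$, and the functions treated in Step 7, which are all sent into the separable space $Z(\mathcal B_0)$. So the range of $T-\Phi(M)$ lies in a separable space, that is, $T-\Phi(M)\in\mathscr S(X)$. With the previous section this proves Theorem 7. $\square$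

## From gluing patterns to algebras: proof of Theorem 3

We choose the patterns $\mathcal P_t$ so that $\mathrm{Alg}\cong\Lambda$. The principle: $\Lambda$, acting on itself by left multiplication, is exactly the commutant of the right multiplications, and "commutes with $\rho$" means "preserves the graph of $\rho$". So we want graphs among the $V_t$, and for this we use two copies of $\Lambda$.

**Step 1: the patterns.** Let $I=\mathfrak B\times\{0,1\}$ and identify $\mathbb K^I=\Lambda\oplus\Lambda$ via the basis $\mathfrak B$. Write $\rho_\gamma(u)=u\gamma$. Take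

* $\mathcal P_1=\{\{(b,0)\}:b\in\mathfrak B\}$, so $V_1=\Lambda\oplus0$;
* $\mathcal P_2=\{\{(b,1)\}:b\in\mathfrak B\}$, so $V_2=0\oplus\Lambda$;
* $\mathcal P_3=\{\{(b,0),(b,1)\}:b\in\mathfrak B\}$, so $V_3=\{(u,u):u\in\Lambda\}$;
* for each $\gamma\in\Gamma$: $\mathcal P_\gamma=\{\{(b,0),(b\gamma,1)\}:b\gamma\ne0\}\cup\{\{(b,0)\}:b\gamma=0\}$, so $V_\gamma=\{(u,\rho_\gamma u):u\in\Lambda\}$.

The sets in each family are pairwise disjoint; for $\mathcal P_\gamma$ this is the injectivity hypothesis, and it is only here that $\mathfrak B\gamma\subseteq\mathfrak B\cup\{0\}$ and injectivity are used. Moreover $V_1+V_2=\mathbb K^I$.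

*Example ($n=3$).* For $\Lambda=\mathbb K[x]/(x^2)$ there are four copies of the tree, indexed by $(1,0),(x,0),(1,1),(x,1)$, and $\mathcal P_x=\{\{(1,0),(x,1)\},\{(x,0)\}\}$. So $V_x$ consists of the vectors $(\alpha+\beta x,\alpha x)$.

**Step 2: compute $\mathrm{Alg}$.** $M$ preserves $V_1$ and $V_2$ iff $M=a\oplus a'$ with $a,a'\in\operatorname{End}(\Lambda)$. Then it preserves $V_3$ iff $(au,a'u)\in V_3$ for all $u$, i.e. $a=a'$. Then it preserves $V_\gamma$ iff $(au,a\rho_\gamma u)\in V_\gamma$ for all $u$, i.e. $a\rho_\gamma=\rho_\gamma a$. So
$$\mathrm{Alg}\cong\{a\in\operatorname{End}(\Lambda):a\rho_\gamma=\rho_\gamma a\ \text{ for all }\gamma\in\Gamma\}.$$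

**Step 3: identify it with $\Lambda$.** Let $a$ be in this set. The elements $c\in\Lambda$ for which $a$ commutes with $\rho_c$ form a unital subalgebra, since $\rho_{cc'}=\rho_{c'}\rho_c$; it contains $\Gamma$, so it is $\Lambda$. Hence $a(u)=a(1\cdot u)=a(\rho_u1)=\rho_ua(1)=a(1)u$: $a$ is left multiplication by $a(1)$. Conversely, left multiplications commute with right multiplications. So sending $c$ to left multiplication by $c$ on both copies is an isomorphism of unital algebras $\Lambda\to\mathrm{Alg}$.

**Step 4: count ideals.** Theorem 7 gives $\mathcal B$ of cardinality $\mathfrak c$ and $\mathscr B(X)=\Phi(\Lambda)\oplus\mathscr S(X)$, so $\mathscr B(X)/\mathscr S(X)\cong\Lambda$. Ideals of this finite-dimensional quotient are automatically closed, because every subspace is closed in a Hausdorff vector topology on a finite-dimensional space. Theorem 2 says that the number of non-trivial closed ideals of $\mathscr B(X)$ is the number of ideals of $\Lambda$. $\square$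

This completes the proof of Theorem 1.

## The chain written out, and other quotients

**The chain.** For $n\ge2$ and $\Lambda=\mathbb K[x]/(x^{n-1})$, put $\mathscr J_j=\Phi((x^j))+\mathscr S(X)$. The complete list of closed ideals of $\mathscr B(X)$ is
$$\{0\}\subsetneq\mathscr K(X)\subsetneq\mathscr S(X)=\mathscr J_{n-1}\subsetneq\mathscr J_{n-2}\subsetneq\dots\subsetneq\mathscr J_1\subsetneq\mathscr J_0=\mathscr B(X),$$
a chain with $n+2$ elements, as for Daws' spaces $c_0(\aleph_{n-1})$, with $|\mathcal B|=\mathfrak c$ and $X\subseteq\ell_\infty$.

**Uncountable families.** By Theorem 2, for every uncountable $\mathcal A$ and $X=C_0(K_{\mathcal A})$ the ideals $\mathscr K(X)\subsetneq\mathscr S(X)$ are non-trivial, and they are the two smallest non-zero closed ideals.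

**Other algebras covered by Theorem 3.** In each case one checks the hypothesis on $(\mathfrak B,\Gamma)$.

* Any non-zero finite-dimensional path algebra of a finite quiver modulo an ideal generated by paths of length at least $2$: $\mathfrak B$ is the set of non-zero paths, $\Gamma$ the vertices and arrows. A path times a vertex or an arrow is a path or $0$, and $pa=qa\ne0$ forces $p=q$.
* $\mathbb K[x_1,\dots,x_k]/J$ with $J$ a proper monomial ideal of finite codimension: $\mathfrak B$ is the set of non-zero monomials, $\Gamma=\{x_1,\dots,x_k\}$.
* The group algebra of a finite group: $\mathfrak B=\Gamma$ is the group, and right translations are injective.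
* Finite products of such algebras: take the union of the bases, and for $\Gamma$ the union of the sets $\Gamma_i$, placed in their factors, together with the identities of the factors. A basis element of one factor times a generator from another is $0$.

An ideal of a finite product of unital algebras is a product of ideals. So $\prod_i\mathbb K[x]/(x^{m_i})$ gives, above $\mathscr S(X)$, the product of the chains with $m_i+1$ elements: an arbitrary finite product of finite chains (one-element chains do not change a product, and if there are no others, a countable family does it).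

**Exactly $\mathfrak c$ closed ideals.** Take $\Lambda=\mathbb K[x,y]/(x,y)^2$, with $\mathfrak B=\{1,x,y\}$ and $\Gamma=\{x,y\}$. An element with non-zero constant term is invertible, so a proper ideal is a subspace of the two-dimensional radical $\operatorname{span}\{x,y\}$. Since $\Lambda$ acts on the radical by scalars, conversely every subspace of it is an ideal. There are $\mathfrak c$ such subspaces, so for the family $\mathcal A$ provided by Theorem 3 the algebra $\mathscr B(C_0(K_{\mathcal A}))$ has exactly $\mathfrak c$ closed ideals.
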